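\title{A nilpotent dualizable algebra that is not fully dualizable}

\begin{abstract}
We answer a problem posed by Bentz, Gillibert and Sequeira: must every finite nilpotent dualizable algebra that generates a congruence-modular variety be fully dualizable, or even strongly dualizable? The answer to both questions is no. A counterexample is the group $\mathbb Z_2\times\mathbb Z_2\times\mathbb Z_3$ expanded by the unary operation $(a,b,c)\mapsto(0,0,[b]-[a])$, where $[0]=0$ and $[1]=1$ in $\mathbb Z_3$. It is nilpotent of class $2$ and dualizable, but not fully dualizable. It belongs to a family indexed by pairs of primes. Dual spaces over these algebras encode closed equivalence relations on Cantor-like spaces, and the obstruction is the relation that glues a Cantor set into an interval. We also exhibit a sibling family in which equivalence relations are replaced by closed subsets; its members are nilpotent of class $2$, non-Abelian and strongly dualizable.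
\end{abstract}

\section{The question and the answer}

\subsection{Natural dualities}

Fix a finite algebra $\boldsymbol A$ with underlying set $A$. A total or partial operation $h$ on $A$ of arity $n$ is \emph{compatible} with $\boldsymbol A$ if its domain $\operatorname{dom}h$ is a subalgebra of $\boldsymbol A^n$ and its graph is a subalgebra of $\boldsymbol A^{n+1}$; then $h$ is a homomorphism from its domain into $\boldsymbol A$. A relation is compatible if it is a subalgebra of a finite power of $\boldsymbol A$. An \emph{alter ego} of $\boldsymbol A$ is a structure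
\[
\mathbb A=(A;G,H,R,\mathcal T),
\]
where $G$, $H$, $R$ are sets of compatible total operations, partial operations and relations, and $\mathcal T$ is the discrete topology.

In a power $\mathbb A^S$ everything acts coordinatewise; a partial operation is defined at a tuple if and only if it is defined in each coordinate. A \emph{substructure} is a subset closed under all total operations and under all partial operations where they are defined. A \emph{morphism} is a continuous map that preserves the relations and the total operations and has the following property: whenever a partial operation is defined at a tuple, it is defined at the image tuple and its value is preserved.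

Let $\mathcal A=\mathsf{ISP}(\boldsymbol A)$ be the class of algebras isomorphic to subalgebras of powers of $\boldsymbol A$. Let $\mathcal X$ be the class of topological structures isomorphic to closed substructures of non-zero powers of $\mathbb A$. For $\boldsymbol B\in\mathcal A$ the set $D(\boldsymbol B)$ of homomorphisms $\boldsymbol B\to\boldsymbol A$ is a closed substructure of $\mathbb A^{B}$. For $X\in\mathcal X$ the set $E(X)$ of morphisms $X\to\mathbb A$ is a subalgebra of $\boldsymbol A^X$. Acting on maps by composition, $D$ and $E$ form a dual adjunction between $\mathcal A$ and $\mathcal X$, with evaluation maps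
\[
e_{\boldsymbol B}\colon\boldsymbol B\to ED(\boldsymbol B),\quad e_{\boldsymbol B}(\beta)(x)=x(\beta),
\qquad
\varepsilon_X\colon X\to DE(X),\quad \varepsilon_X(x)(\alpha)=\alpha(x).
\]

\begin{itemize}
\item $\mathbb A$ \emph{dualizes} $\boldsymbol A$ if every $e_{\boldsymbol B}$ with $\boldsymbol B\in\mathcal A$ is an isomorphism.
\item $\mathbb A$ \emph{fully dualizes} $\boldsymbol A$ if, in addition, every $\varepsilon_X$ with $X\in\mathcal X$ is an isomorphism. Then $\mathcal A$ and $\mathcal X$ are dually equivalent.
\item $\mathbb A$ \emph{strongly dualizes} $\boldsymbol A$ if it fully dualizes $\boldsymbol A$ and $\mathbb A$ is injective in $\mathcal X$: morphisms into $\mathbb A$ extend along embeddings of closed substructures.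
\end{itemize}
The algebra $\boldsymbol A$ is \emph{dualizable}, \emph{fully dualizable} or \emph{strongly dualizable} if some alter ego does the corresponding thing.

As $\boldsymbol B$ embeds in a power of $\boldsymbol A$, the map $e_{\boldsymbol B}$ is injective. So $\mathbb A$ dualizes $\boldsymbol A$ if and only if, for every $\boldsymbol B\in\mathcal A$, every morphism $D(\boldsymbol B)\to\mathbb A$ is evaluation at an element of $B$. Thus a duality recovers each algebra from its dual space. A full duality says in addition that, via $\varepsilon_X$, each closed substructure $X$ of a power of $\mathbb A$ is the dual space of $E(X)$. We refute this below by finding $X\in\mathcal X$ and a homomorphism $E(X)\to\boldsymbol A$ that is not evaluation at a point of $X$.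

These properties depend only on the clone of term operations of $\boldsymbol A$, because homomorphisms and compatible structure do. Hence they pass to term equivalent algebras.

\subsection{Nilpotence}

For congruences $\alpha_1,\dots,\alpha_k$ of $\boldsymbol A$ the higher (Bulatov) commutator $[\alpha_1,\dots,\alpha_k]$ is the smallest congruence $\delta$ with the following property. Let $t$ be a term and let $\mathbf a_i,\mathbf b_i$ be tuples with $\mathbf a_i\mathrel{\alpha_i}\mathbf b_i$ componentwise. If
\[
t(\mathbf x_1,\dots,\mathbf x_{k-1},\mathbf a_k)\mathrel\delta t(\mathbf x_1,\dots,\mathbf x_{k-1},\mathbf b_k)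
\]
holds for all $(\mathbf x_1,\dots,\mathbf x_{k-1})\in\prod_{i<k}\{\mathbf a_i,\mathbf b_i\}$ with $\mathbf x_i=\mathbf a_i$ for at least one $i$, then it holds for $(\mathbf b_1,\dots,\mathbf b_{k-1})$ as well. For $k=2$ this is the term condition
\[
t(\mathbf a_1,\mathbf a_2)\mathrel\delta t(\mathbf a_1,\mathbf b_2)\ \Longrightarrow\ t(\mathbf b_1,\mathbf a_2)\mathrel\delta t(\mathbf b_1,\mathbf b_2),
\]
and in congruence-modular varieties it gives the usual commutator, which is monotone in each argument. The algebra $\boldsymbol A$ is \emph{Abelian} if $[1_A,1_A]=0_A$, and \emph{nilpotent} if the series $\gamma_1=1_A$, $\gamma_{i+1}=[\gamma_i,1_A]$ reaches $0_A$; its class is the least $c$ with $\gamma_{c+1}=0_A$. It is \emph{supernilpotent} if $[1_A,\dots,1_A]=0_A$ with $k$ entries, for some $k\ge2$.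

\subsection{The problem and the theorems}

Two known results frame the question.
\begin{enumerate}
\item[(F1)] Every finite Abelian algebra from a congruence-permutable variety is dualizable, fully dualizable and strongly dualizable.
\item[(F2)] In congruence-modular varieties, a finite supernilpotent algebra that is not Abelian is not dualizable.
\end{enumerate}
In view of (F1) one may hope that for nilpotent algebras dualizability already implies the stronger properties. By (F2) a non-Abelian test case must be nilpotent but not supernilpotent. The following problem was posed in \cite{BGS}: \emph{is every finite nilpotent dualizable algebra that generates a congruence-modular variety \textup{(a)} fully dualizable, \textup{(b)} strongly dualizable?} We show that the answer to both parts is no.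

Let $p,q$ be primes, possibly equal, and let $A=\mathbb Z_p\times\mathbb Z_p\times\mathbb Z_q$ with its group addition $+$. Put $e(a,b,c)=(a,b,0)$. For $n\ge1$, $g\colon\mathbb Z_p^n\to\mathbb Z_q$ and $x_i=(a_i,b_i,c_i)$ put
\begin{align*}
f_g(x_1,\dots,x_n)&=\bigl(0,0,\;g(b_1,\dots,b_n)-g(a_1,\dots,a_n)\bigr),\\
s_g(x_1,\dots,x_n)&=\bigl(0,0,\;g(a_1,\dots,a_n)\bigr).
\end{align*}
Let $\boldsymbol A_{p,q}$ have the operations $+$, $e$ and all $f_g$. Let $\boldsymbol S_{p,q}$ have the operations $+$, $e$ and all $s_g$ with $g(0,\dots,0)=0$. As the group is finite, $0$ and $-x$ are given by terms. For $p=2$ let $[\cdot]\colon\mathbb Z_2\to\mathbb Z_q$ be the map with $[0]=0$ and $[1]=1$.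

\begin{theorem}\label{thm:main}
For all primes $p,q$ the algebra $\boldsymbol A_{p,q}$ generates a congruence-permutable variety, is nilpotent of class exactly $2$, and is dualizable, namely by $(A;R_3,\mathcal T)$, where $R_3$ is the finite set of all subalgebras of $\boldsymbol A_{p,q}^3$. It is not fully dualizable, hence not strongly dualizable. If $p\neq q$, then $\boldsymbol A_{p,q}$ is term equivalent to an algebra of finite type, and $\boldsymbol A_{2,3}$ is term equivalent to the $12$-element algebra
\[
\bigl(\mathbb Z_2\times\mathbb Z_2\times\mathbb Z_3;\,+,\,f\bigr),\qquad f(a,b,c)=(0,0,[b]-[a]).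
\]
\end{theorem}

Class $1$ means Abelian. So by (F1), among algebras from congruence-permutable varieties, class $2$ is the smallest class in which this can happen. The next theorem is not needed for the answer, but it shows how delicate the phenomenon is.

\begin{theorem}\label{thm:strong}
For all primes $p,q$ the algebra $\boldsymbol S_{p,q}$ is nilpotent of class exactly $2$ and strongly dualizable. So both behaviors occur among non-Abelian nilpotent dualizable algebras, already for expansions of the group $\mathbb Z_2^2\times\mathbb Z_3$ by one unary operation: $f(a,b,c)=(0,0,[b]-[a])$ versus $s(a,b,c)=(0,0,[a])$.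
\end{theorem}

\section{The idea: a path with disjoint edges}\label{sec:idea}

This section is informal; the proofs begin in Section~\ref{sec:algebras} and do not depend on it.

\subsection{Arrows}
Read an element $(a,b,c)$ of $\boldsymbol A_{p,q}$ as an arrow from $a$ to $b$ with label $c$. Arrows can be composed, and there are identities and inverses:
\[
(a,b,c),(b,d,c')\mapsto(a,d,c+c'),\qquad (a,b,c)\mapsto(a,a,0),\qquad (a,b,c)\mapsto(b,a,-c).
\]
All three are compatible with $\boldsymbol A_{p,q}$. For $+$ and $e$ this is seen coordinatewise. For $f_g$, whose values $(0,0,c)$ can always be composed, it is the computation $(g(b)-g(a))+(g(d)-g(b))=g(d)-g(a)$ together with $g(a)-g(a)=0$ and $g(a)-g(b)=-(g(b)-g(a))$. The operation $f_g$ labels arrows by the increments of a potential $g$.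

Let $K$ be a finite power of $\mathbb Z_p$, or $\mathbb Z_p^{\omega}$ with the product topology. Consider the algebra $\boldsymbol B$ of all functions on $K\times K$ of the form
\[
(a,b)\mapsto\bigl(a(v),\,b(v),\,\gamma(b)-\gamma(a)\bigr),
\]
where $v$ is a continuous linear functional on $K$ (written on the right) and $\gamma\colon K\to\mathbb Z_q$ is continuous. The homomorphisms $\boldsymbol B\to\boldsymbol A_{p,q}$ are exactly the evaluations at the points $(a,b)$, so that $D(\boldsymbol B)$ is $K\times K$. Section~\ref{sec:notfull} gives the argument for infinite $K$; it is the same for finite $K$. Closed sets of pairs that contain the identities and are closed under composition and inverses are closed equivalence relations on $K$. Conversely, every closed equivalence relation $X$ is a substructure of $D(\boldsymbol B)$ for \emph{every} alter ego, because closure under operations tests only finitely many points at a time.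

To defeat full duality we look for an $X\subsetneq K\times K$ that has the same morphisms into the alter ego as $K\times K$ itself. Two properties together are enough:
\begin{enumerate}
\item[(S)] no two elements of $\boldsymbol B$ become equal on $X$: a continuous $\gamma$ that is constant on the classes of $X$ is constant;
\item[(M)] no new morphisms appear on $X$: continuous labelings $h\colon X\to\mathbb Z_q$ that are additive under composition have the form $h(a,b)=\gamma(b)-\gamma(a)$ with $\gamma$ continuous.
\end{enumerate}
If $K$ is finite, the indicator function of a class shows that (S) leaves only $X=K\times K$. The same happens whenever distinct classes can be separated by clopen unions of classes. But a Cantor set has closed equivalence relations with connected quotient. The simplest one identifies the two expansions of each $p$-adic rational and has quotient $[0,1]$. For it (S) holds by connectedness, and what remains to be seen is that (M) holds too.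

\subsection{The case \texorpdfstring{$p=2$, $q=3$}{p=2, q=3} by hand}
Let $K=\{0,1\}^\omega$. For a finite word $w$ put $s_w^-=w0111\cdots$ and $s_w^+=w1000\cdots$, and let $X$ identify $s_w^-$ with $s_w^+$ for each $w$, and nothing else. Let $\gamma$ depend only on the first two digits, so that it is given by values $\gamma_{00},\gamma_{01},\gamma_{10},\gamma_{11}\in\mathbb Z_3$. Three of the pairs differ in the first two digits:
\[
\{00111\cdots,\,01000\cdots\},\qquad\{0111\cdots,\,1000\cdots\},\qquad\{10111\cdots,\,11000\cdots\}.
\]
They join $00$ to $01$, $01$ to $10$, and $10$ to $11$. So they form a path through all four words. The path is connected, so if $\gamma$ is constant on classes, all four values are equal; this is (S) at depth two. The path has no cycles, so if a labeling has values $c_0,c_\varnothing,c_1$ on the three pairs (in the direction from $s_w^-$ to $s_w^+$) and vanishes on pairs that agree in two digits, then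
\[
\gamma_{00}=0,\quad \gamma_{01}=c_0,\quad \gamma_{10}=c_0+c_\varnothing,\quad \gamma_{11}=c_0+c_\varnothing+c_1
\]
solves $h(a,b)=\gamma(b)-\gamma(a)$; this is (M) at depth two. The same happens at every depth (Figure~\ref{fig:path}).

On the four words the path is not an equivalence relation; its transitive closure is everything. In $K$, however, the three pairs are disjoint: $0111\cdots$ and $01000\cdots$ are different points that happen to have the same truncation $01$. In the limit we get a ``path'' that is still connected and acyclic but whose edges are pairwise disjoint. The alter ego sees only an equivalence relation with classes of size at most two; the continuous functions see something connected.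

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.45cm,y=1.15cm,every node/.style={font=\footnotesize}]
\node (a0) at (1.5,2) {$0$};
\node (a1) at (5.5,2) {$1$};
\draw[very thick] (a0) -- node[above] {$\varnothing$} (a1);
\node (b0) at (0.5,1) {$00$};
\node (b1) at (2.5,1) {$01$};
\node (b2) at (4.5,1) {$10$};
\node (b3) at (6.5,1) {$11$};
\draw[thick] (b0) -- node[above] {$0$} (b1);
\draw[very thick] (b1) -- node[above] {$\varnothing$} (b2);
\draw[thick] (b2) -- node[above] {$1$} (b3);
\node (c0) at (0,0) {$000$};
\node (c1) at (1,0) {$001$};
\node (c2) at (2,0) {$010$};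
\node (c3) at (3,0) {$011$};
\node (c4) at (4,0) {$100$};
\node (c5) at (5,0) {$101$};
\node (c6) at (6,0) {$110$};
\node (c7) at (7,0) {$111$};
\draw (c0) -- node[above] {$00$} (c1);
\draw[thick] (c1) -- node[above] {$0$} (c2);
\draw (c2) -- node[above] {$01$} (c3);
\draw[very thick] (c3) -- node[above] {$\varnothing$} (c4);
\draw (c4) -- node[above] {$10$} (c5);
\draw[thick] (c5) -- node[above] {$1$} (c6);
\draw (c6) -- node[above] {$11$} (c7);
\end{tikzpicture}
\caption{The case $p=2$. Row $n$ lists the binary words of length $n$ in lexicographic order. The edge labeled $w$ joins the truncations to length $n$ of $s_w^-=w0111\cdots$ and $s_w^+=w1000\cdots$ ($\varnothing$ is the empty word). Every row is a path. Two edges that share a vertex in one row, such as $0$ and $\varnothing$ in row $2$, no longer meet in the next row, so in the limit all edges are disjoint.}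
\label{fig:path}
\end{figure}

\subsection{Why \texorpdfstring{$\boldsymbol S_{p,q}$}{S} behaves differently}
The operation $s_g$ records a potential $g(a)$ instead of an increment $g(b)-g(a)$. Accordingly, substructures of dual spaces are governed by closed \emph{subsets} of $K$, not by closed equivalence relations. A closed subset of a zero-dimensional compact space is determined by the continuous functions to $\mathbb Z_q$ that vanish on it. A closed equivalence relation need not be determined by the continuous functions to $\mathbb Z_q$ that are constant on its classes. This is the reason for the difference between the two theorems.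

\section{Nilpotence and finite type}\label{sec:algebras}

\begin{proposition}\label{prop:nilp}
$\boldsymbol A_{p,q}$ and $\boldsymbol S_{p,q}$ generate congruence-permutable varieties and are nilpotent of class exactly $2$.
\end{proposition}

\begin{proof}
The term $x-y+z$ is a Mal'cev term, so the varieties are congruence-permutable. Every term operation has the form
\[
t(x_1,\dots,x_n)=\Bigl(\sum m_ia_i,\ \sum m_ib_i,\ \sum k_ic_i+H(\mathbf a,\mathbf b)\Bigr),\qquad m_i\in\mathbb Z_p,\ k_i\in\mathbb Z_q,
\]
where $H$ depends only on $\mathbf a=(a_1,\dots,a_n)$ and $\mathbf b=(b_1,\dots,b_n)$. Indeed, variables have this form and sums preserve it. Applying $e$ keeps the $m_i$ and makes all $k_i$ and $H$ zero. Applying $f_g$ or $s_g$ makes all $m_i$ and $k_i$ zero and produces some new $H$.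

Let $\zeta$ be the relation of having equal first two coordinates, that is, equal images under $e$; by the form of the terms it is a congruence. Modulo $\zeta$, each $t(\mathbf x_1,\mathbf x_2)$ is a sum of a function of $\mathbf x_1$ and a function of $\mathbf x_2$, so the term condition holds modulo $\zeta$ and $[1,1]\le\zeta$. If $\mathbf a_1\mathrel\zeta\mathbf b_1$ componentwise, then $t(\mathbf b_1,\mathbf z)-t(\mathbf a_1,\mathbf z)$ does not depend on $\mathbf z$, because $H$ takes the same value in both terms. So $t(\mathbf a_1,\mathbf a_2)=t(\mathbf a_1,\mathbf b_2)$ implies $t(\mathbf b_1,\mathbf a_2)=t(\mathbf b_1,\mathbf b_2)$. Hence $[\zeta,1]=0$ and $\gamma_3=[\gamma_2,1]\le[\zeta,1]=0$.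

To see that $[1,1]\neq0$, let $g(u,w)=1$ if $u=w=1$ and $g(u,w)=0$ otherwise. Put $x=(0,1,0)$ in the case of $f_g$ and $x=(1,0,0)$ in the case of $s_g$. The binary operation $f_g$ (respectively $s_g$) has value $0$ at $(0,0)$, $(0,x)$ and $(x,0)$, but value $(0,0,1)$ at $(x,x)$. So the term condition fails for $\delta=0$, and the class is exactly $2$.
\end{proof}

\begin{remark}
Neither algebra is supernilpotent, in accordance with (F2). For $k\ge2$ take $g\colon\mathbb Z_p^k\to\mathbb Z_q$ to be the indicator function of $(1,\dots,1)$, and $\mathbf a_i=0$, $\mathbf b_i=x$ with $x$ as in the proof. The operation vanishes at every tuple of entries $0,x$ except $(x,\dots,x)$, so $[1,\dots,1]\neq0$ with $k$ entries.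
\end{remark}

\begin{proposition}\label{prop:finite}
Let $p\ne q$. Then $\boldsymbol A_{p,q}$ is term equivalent to the expansion of the group $A$ by the finitely many unary operations $f_{g_1}$ with $g_1\colon\mathbb Z_p\to\mathbb Z_q$, $g_1(0)=0$, and $\boldsymbol S_{p,q}$ to the expansion by the corresponding $s_{g_1}$. For $p=2$ the single operation $f_{[\cdot]}$, respectively $s_{[\cdot]}$, suffices.
\end{proposition}

\begin{proof}
We have $e(x)=mx$ for an integer $m$ with $m\equiv1\pmod p$ and $m\equiv0\pmod q$, so $e$ is a term in $+$.

Now we reduce $n$-ary functions to unary ones. Let $u\in\mathbb Z_p^n$ and let $\ell$ run over representatives of the one-dimensional subspaces of $(\mathbb Z_p^n)^*$. For $z\ne u$ the functionals vanishing at $z-u$ form a hyperplane, so $\frac{p^{n-1}-1}{p-1}$ of the representatives satisfy $\ell(z)=\ell(u)$. For $z=u$ all $\frac{p^n-1}{p-1}$ do. The difference of these numbers is $p^{n-1}$, so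
\[
\sum_{\ell}1[\ell(z)=\ell(u)]=p^{n-1}\cdot1[z=u]+\frac{p^{n-1}-1}{p-1}.
\]
As $p\neq q$, the number $p^{n-1}$ is invertible modulo $q$, and we can solve for $1[z=u]$. Hence every $g\colon\mathbb Z_p^n\to\mathbb Z_q$ is a constant plus a $\mathbb Z_q$-linear combination of functions $g_1\circ\ell$ with $g_1\colon\mathbb Z_p\to\mathbb Z_q$ and $\ell$ linear. Replacing each $g_1$ by $g_1-g_1(0)$ and adjusting the constant, we may take $g_1(0)=0$.

The operation $f_g$ is $\mathbb Z_q$-linear in $g$, and $f_g=0$ for constant $g$. If $\ell(u_1,\dots,u_n)=\sum m_iu_i$, then $f_{g_1\circ\ell}(x_1,\dots,x_n)=f_{g_1}(\sum m_ix_i)$. This proves the claim for $\boldsymbol A_{p,q}$. For $\boldsymbol S_{p,q}$ we have $g(0,\dots,0)=0$, so evaluating the decomposition at $0$ shows that the constant is $0$, and the same substitution works. If $p=2$, every $g_1$ with $g_1(0)=0$ is the multiple $g_1(1)\cdot[\cdot]$ of $[\cdot]$.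
\end{proof}

\section{Dual spaces in coordinates}\label{sec:coord}

\subsection{Vector spaces over prime fields}
For a vector space $W$ over $\mathbb Z_r$, $r$ prime, let $W^*$ be the space of linear maps $W\to\mathbb Z_r$ with the topology of pointwise convergence. It is a compact zero-dimensional Hausdorff group; zero-dimensional means that clopen sets form a basis. For $a\in W^*$ and $\mathbf w=(w_1,\dots,w_n)\in W^n$ write $a(\mathbf w)=(a(w_1),\dots,a(w_n))$.

\begin{lemma}\label{lem:top}
\begin{enumerate}
\item[\textup{(T1)}] Every continuous map $\gamma$ from $W^*$ to a nonempty finite discrete set has the form $\gamma(a)=g(a(\mathbf w))$ for some $n\ge1$, $\mathbf w\in W^n$ and some function $g$ on $\mathbb Z_r^n$. In particular $g(0,\dots,0)=\gamma(0)$.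
\item[\textup{(T2)}] Every continuous homomorphism $\chi\colon W^*\to\mathbb Z_r$ is $a\mapsto a(w)$ for some $w\in W$.
\item[\textup{(T3)}] A continuous map from a closed subset of a compact zero-dimensional Hausdorff space to a nonempty finite discrete set extends continuously to the whole space.
\item[\textup{(T4)}] Let $\Psi\le W^*$ be a closed subgroup such that for each $w\in W\setminus\{0\}$ some $\psi\in\Psi$ has $\psi(w)\ne0$. Then $\Psi=W^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(T1) Cover $W^*$ by finitely many basic clopen sets on which $\gamma$ is constant. Each is given by prescribing the values of $a$ at finitely many vectors. Let $w_1,\dots,w_n$ be all vectors involved (if there are none, take $n=1$ and $w_1=0$). Then $\gamma(a)$ depends only on $a(\mathbf w)$; extend $g$ arbitrarily off the set of values of $a(\mathbf w)$.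

(T2) As $\ker\chi$ is open, it contains $\{a:a(\mathbf w)=0\}$ for some $\mathbf w$. So $\chi$ factors through the subspace $\{a(\mathbf w):a\in W^*\}$ of $\mathbb Z_r^n$ and is a linear combination of the evaluations at the $w_i$.

(T3) The fibers are finitely many disjoint compact sets, so they can be separated by disjoint clopen sets. Give the extension the corresponding constant value on each of these sets, and any fixed value elsewhere.

(T4) Let $U\le W$ be finite-dimensional. The restrictions of elements of $\Psi$ to $U$ form a subspace of $U^*$ with zero annihilator in $U$, hence all of $U^*$. So $\Psi$ is dense in $W^*$, and it is closed.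
\end{proof}

\subsection{Homomorphisms as triples}
From now on $\boldsymbol A$ is $\boldsymbol A_{p,q}$ or $\boldsymbol S_{p,q}$, and $o_g$ denotes $f_g$ or $s_g$, respectively; in the second case $g$ always satisfies $g(0,\dots,0)=0$. Let $\boldsymbol B\in\mathsf{ISP}(\boldsymbol A)$ and put $B_V=e(B)$, $B_L=(1-e)(B)$. As $e$ is an idempotent group endomorphism, $B=B_V\oplus B_L$. Viewing $\boldsymbol B$ inside a power of $\boldsymbol A$ one sees that $B_V$ and $B_L$ are vector spaces over $\mathbb Z_p$ and $\mathbb Z_q$, and that $o_g$ depends only on the $B_V$-parts of its arguments and takes values in $B_L$.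

A homomorphism $y\colon\boldsymbol B\to\boldsymbol A$ commutes with $e$, so it maps $B_V$ to $\mathbb Z_p\times\mathbb Z_p\times0$ and $B_L$ to $0\times0\times\mathbb Z_q$. Hence $y$ is exactly a triple $y=(a,b,\lambda)\in B_V^*\times B_V^*\times B_L^*$, acting by
\[
y(v+l)=(a(v),b(v),\lambda(l))\qquad(v\in B_V,\ l\in B_L),
\]
such that for all $g$ and all tuples $\mathbf v$ in $B_V$
\begin{equation}\label{eq:hom}
\lambda(f_g(\mathbf v))=g(b(\mathbf v))-g(a(\mathbf v)),\qquad\text{respectively}\qquad \lambda(s_g(\mathbf v))=g(a(\mathbf v)).
\end{equation}
The topology of $D(\boldsymbol B)$ is inherited from $B_V^*\times B_V^*\times B_L^*$, and $D(\boldsymbol B)$ is compact. The zero triple is in $D(\boldsymbol B)$.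

Let $R=\{o_g(\mathbf v)\}\subseteq B_L$, where $g$ and $\mathbf v$ vary. It is a subspace, because
\begin{equation}\label{eq:concat}
\sum_ic_i\,o_{g_i}(\mathbf v^i)=o_g(\mathbf v^1,\dots,\mathbf v^m)\quad\text{with}\quad g(\mathbf z^1,\dots,\mathbf z^m)=\sum_ic_ig_i(\mathbf z^i).
\end{equation}
Let $R^\perp=\{\mu\in B_L^*:\mu|_R=0\}$, which we identify with $(B_L/R)^*$. For $\mu\in R^\perp$ the triple $\tau_\mu=(0,0,\mu)$ satisfies \eqref{eq:hom}, so $\tau_\mu\in D(\boldsymbol B)$.

\subsection{Local maps}
To prove dualizability we must recognize evaluations. The following necessary condition can be enforced by ternary relations.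

Let $X\subseteq D(\boldsymbol B)$. A map $\alpha=(\alpha_1,\alpha_2,\alpha_3)\colon X\to A$ is \emph{local} if for every $F\subseteq X$ with $|F|\le3$ there is $\beta\in B$ with $\alpha(x)=x(\beta)$ for all $x\in F$. Evaluations at elements of $B$ are local, and so is the difference of a local map and an evaluation.

\begin{lemma}\label{lem:local}
If for every $\boldsymbol B\in\mathsf{ISP}(\boldsymbol A)$ every continuous local map $D(\boldsymbol B)\to A$ is an evaluation, then $(A;R_3,\mathcal T)$ dualizes $\boldsymbol A$, where $R_3$ is the set of all subalgebras of $\boldsymbol A^3$.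
\end{lemma}

\begin{proof}
Let $\alpha\colon D(\boldsymbol B)\to A$ be a morphism and $x_1,x_2,x_3\in D(\boldsymbol B)$, not necessarily distinct. The set $\{(x_1(\beta),x_2(\beta),x_3(\beta)):\beta\in B\}$ is a relation in $R_3$ and contains $(x_1,x_2,x_3)$ coordinatewise. So it contains $(\alpha(x_1),\alpha(x_2),\alpha(x_3))$. Hence $\alpha$ is local, and it is an evaluation by hypothesis.
\end{proof}

\begin{lemma}\label{lem:Lpart}
Let $\alpha\colon D(\boldsymbol B)\to A$ be continuous and local.
\begin{enumerate}
\item[\textup{(a)}] There is $l_0\in B_L$ with $\alpha_3(\tau_\mu)=\mu(l_0)$ for all $\mu\in R^\perp$.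
\item[\textup{(b)}] Suppose $\alpha_3(\tau_\mu)=0$ for all $\mu\in R^\perp$. If $x=(a,b,\lambda)$ and $x'=(a',b',\lambda')$ are in $D(\boldsymbol B)$ and $\lambda'-\lambda\in R^\perp$, then $\alpha_3(x)=\alpha_3(x')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Locality on $\{\tau_\mu,\tau_{\mu'},\tau_{\mu+\mu'}\}$ gives $l\in B_L$ with $\alpha_3(\tau_\mu)=\mu(l)$, $\alpha_3(\tau_{\mu'})=\mu'(l)$ and $\alpha_3(\tau_{\mu+\mu'})=(\mu+\mu')(l)$. So $\mu\mapsto\alpha_3(\tau_\mu)$ is additive on $R^\perp=(B_L/R)^*$, and it is continuous. By (T2) it is evaluation at an element of $B_L/R$; let $l_0\in B_L$ represent this element.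

(b) Locality on $\{x,x',\tau_{\lambda'-\lambda}\}$ gives $l\in B_L$ with $\alpha_3(x)=\lambda(l)$, $\alpha_3(x')=\lambda'(l)$ and $0=(\lambda'-\lambda)(l)$.
\end{proof}

\subsection{Hom-closed sets and an obstruction to full duality}
For $y\in D(\boldsymbol B)$ write $\ker y=\{\beta\in B:y(\beta)=0\}$. As we deal with expansions of groups, for finite nonempty $F\subseteq D(\boldsymbol B)$ we have $\bigcap_{x\in F}\ker x\subseteq\ker y$ if and only if $y(\beta)$ depends only on $(x(\beta))_{x\in F}$.

Call $X\subseteq D(\boldsymbol B)$ \emph{hom-closed} if $y\in D(\boldsymbol B)$, $F\subseteq X$ finite nonempty and $\bigcap_{x\in F}\ker x\subseteq\ker y$ imply $y\in X$. A nonempty hom-closed set contains the zero homomorphism. Say that $X$ \emph{separates} $B$ if every $\beta\in B\setminus\{0\}$ has $x(\beta)\neq0$ for some $x\in X$; then distinct elements of $B$ have distinct images under some $x\in X$.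

Hom-closedness is the strongest closure condition that the operations of an alter ego can impose on nonempty subsets of $D(\boldsymbol B)$. This makes the next lemma work for all alter egos at once.

\begin{lemma}\label{lem:obstruction}
Suppose that for some $\boldsymbol B\in\mathsf{ISP}(\boldsymbol A)$ there is a nonempty closed hom-closed set $X\subsetneq D(\boldsymbol B)$ that separates $B$ and such that every continuous local map $X\to A$ is evaluation at an element of $B$. Then no alter ego fully dualizes $\boldsymbol A$.
\end{lemma}

\begin{proof}
Suppose that $\mathbb A=(A;G,H,R',\mathcal T)$ fully dualizes $\boldsymbol A$; in particular it dualizes $\boldsymbol A$.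

\emph{$X$ is a closed substructure of $\mathbb A^B$.} It is topologically closed, since $D(\boldsymbol B)$ is. Let $h\in G\cup H$ be $n$-ary and let $x_1,\dots,x_n\in X$ be such that $(x_1(\beta),\dots,x_n(\beta))\in\operatorname{dom}h$ for all $\beta\in B$. Then $y(\beta)=h(x_1(\beta),\dots,x_n(\beta))$ defines a homomorphism $y\colon\boldsymbol B\to\boldsymbol A$, because $h$ is a homomorphism on its domain. If $n\ge1$, then $y(\beta)$ depends only on the $x_i(\beta)$, so $\bigcap\ker x_i\subseteq\ker y$ and $y\in X$. If $n=0$, then $y$ is constant, so $y=0\in X$. Hence $X\in\mathcal X$.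

\emph{Every morphism $\alpha\colon X\to\mathbb A$ is local.} Let $F\subseteq X$ be finite and nonempty, let
\[
\boldsymbol Q=\{(x(\beta))_{x\in F}:\beta\in B\}\le\boldsymbol A^F,
\]
and let $\kappa\colon\boldsymbol B\to\boldsymbol Q$ be the natural surjection. The morphism $D(\kappa)\colon D(\boldsymbol Q)\to D(\boldsymbol B)$, $y\mapsto y\circ\kappa$, has its image in $X$, since $\ker(y\circ\kappa)\supseteq\ker\kappa=\bigcap_{x\in F}\ker x$ and $X$ is hom-closed. As $X$ is a substructure, $\alpha\circ D(\kappa)\colon D(\boldsymbol Q)\to\mathbb A$ is a morphism. As $\mathbb A$ dualizes $\boldsymbol A$, it is evaluation at some $\kappa(\beta)\in Q$. Each $x\in F$ is $\pi_x\circ\kappa$ for the coordinate projection $\pi_x\in D(\boldsymbol Q)$, so $\alpha(x)=\pi_x(\kappa(\beta))=x(\beta)$.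

\emph{The contradiction.} Each morphism $X\to\mathbb A$ is continuous and local, hence an evaluation by hypothesis. Conversely, evaluation at $\beta\in B$ is a morphism, being the restriction of a coordinate projection of $\mathbb A^B$. As $X$ separates $B$, the map $\Phi\colon\boldsymbol B\to E(X)$, $\Phi(\beta)(x)=x(\beta)$, is therefore an isomorphism. For $x\in X$ we have $\varepsilon_X(x)(\Phi(\beta))=\Phi(\beta)(x)=x(\beta)$, that is, $\varepsilon_X(x)\circ\Phi=x$. Choose $y\in D(\boldsymbol B)\setminus X$. The homomorphism $y\circ\Phi^{-1}\in DE(X)$ is not of the form $\varepsilon_X(x)$, since otherwise $y=x\in X$. So $\varepsilon_X$ is not surjective, contradicting full duality.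
\end{proof}

\section{\texorpdfstring{$\boldsymbol A_{p,q}$}{A} is dualizable}\label{sec:dual}

In this section and the next, $\boldsymbol A=\boldsymbol A_{p,q}$. For $\boldsymbol B\in\mathsf{ISP}(\boldsymbol A)$ and $a\in B_V^*$, the triple $\delta_a=(a,a,0)$ satisfies \eqref{eq:hom}, so $\delta_a\in D(\boldsymbol B)$. These are the identity arrows, and they control the first two coordinates of a local map.

\begin{lemma}\label{lem:Vpart}
Let $X\subseteq D(\boldsymbol B)$ contain all $\delta_a$, and let $\alpha\colon X\to A$ be continuous and local. Then there is $v_0\in B_V$ with $\alpha_1(x)=a(v_0)$ and $\alpha_2(x)=b(v_0)$ for all $x=(a,b,\lambda)\in X$.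
\end{lemma}

\begin{proof}
By locality on $\{\delta_a,\delta_{a'},\delta_{a+a'}\}$ the map $a\mapsto\alpha_1(\delta_a)$ is additive, and it is continuous. By (T2) it is $a\mapsto a(v_0)$ for some $v_0\in B_V$. For $x=(a,b,\lambda)\in X$, locality on $\{x,\delta_a,\delta_b\}$ gives $v\in B_V$ with $a(v)=\alpha_1(\delta_a)=a(v_0)$, $b(v)=\alpha_1(\delta_b)=b(v_0)$, $\alpha_1(x)=a(v)$ and $\alpha_2(x)=b(v)$.
\end{proof}

The third coordinate leads to labelings of equivalence relations. The point of the next lemma is that such labelings come from potentials when distinct classes can be separated by continuous functions, that is, when the quotient space is zero-dimensional. The potential is built near one class at a time, and the pieces are glued over a clopen partition of the quotient.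

\begin{lemma}\label{lem:cocycle}
Let $\Theta$ be a closed equivalence relation on a compact zero-dimensional Hausdorff space $K\ne\varnothing$. Suppose that for every $(a,b)\in K^2\setminus \Theta$ there is a continuous $\gamma\colon K\to\mathbb Z_q$, constant on $\Theta$-classes, with $\gamma(a)\neq\gamma(b)$. Let $h\colon \Theta\to\mathbb Z_q$ be continuous with
\begin{equation}\label{eq:cocycle}
h(a,b)+h(b,c)=h(a,c)\qquad\text{whenever }(a,b),(b,c)\in \Theta.
\end{equation}
Then there is a continuous $\gamma\colon K\to\mathbb Z_q$ with $h(a,b)=\gamma(b)-\gamma(a)$ for all $(a,b)\in \Theta$.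
\end{lemma}

\begin{proof}
Let $\pi\colon K\to Z=K/\Theta$ be the quotient map. By hypothesis $Z$ is compact and any two of its points are separated by a clopen set. So $Z$ is Hausdorff. Moreover, if $C\subseteq Z$ is closed and $z\notin C$, then $C$ is covered by clopen sets that miss $z$; finitely many suffice, and the complement of their union is a clopen neighborhood of $z$ disjoint from $C$.

\emph{Potentials over one point.} Fix $z\in Z$ and $a_z\in\pi^{-1}(z)$. By (T3) the map $b\mapsto h(a_z,b)$ extends from the closed set $\pi^{-1}(z)$ to a continuous $\gamma_z\colon K\to\mathbb Z_q$. Then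
\[
k(a,b)=h(a,b)-\gamma_z(b)+\gamma_z(a)
\]
is continuous on $\Theta$. It vanishes on $\pi^{-1}(z)^2$, since there $\gamma_z(b)-\gamma_z(a)=h(a_z,b)-h(a_z,a)=h(a,b)$ by \eqref{eq:cocycle}.

\emph{Potentials near one point.} The set $\{(a,b)\in \Theta:k(a,b)\neq0\}$ is compact. Its image in $Z$ under $(a,b)\mapsto\pi(a)=\pi(b)$ is closed and misses $z$. So $z$ has a clopen neighborhood $W_z$ such that $h(a,b)=\gamma_z(b)-\gamma_z(a)$ whenever $(a,b)\in \Theta$ and $\pi(a)\in W_z$.

\emph{Gluing.} By compactness finitely many of the sets $W_z$, say $W_{z_1},\dots,W_{z_m}$, cover $Z$. The sets $U_i=W_{z_i}\setminus(W_{z_1}\cup\dots\cup W_{z_{i-1}})$ are disjoint, clopen, and cover $Z$. Let $\gamma=\gamma_{z_i}$ on $\pi^{-1}(U_i)$. This is continuous. If $(a,b)\in \Theta$, then $a$ and $b$ lie in the same $\pi^{-1}(U_i)$, and $h(a,b)=\gamma(b)-\gamma(a)$.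
\end{proof}

\begin{proposition}\label{prop:dual}
$(A;R_3,\mathcal T)$ dualizes $\boldsymbol A_{p,q}$.
\end{proposition}

\begin{proof}
Let $\boldsymbol B\in\mathsf{ISP}(\boldsymbol A)$, let $K=B_V^*$, and let $\alpha\colon D(\boldsymbol B)\to A$ be continuous and local. By Lemma~\ref{lem:local} it suffices to show that $\alpha$ is an evaluation. By Lemmas~\ref{lem:Vpart} and~\ref{lem:Lpart}(a), after subtracting evaluation at a suitable $v_0+l_0$ we may assume $\alpha_1=\alpha_2=0$ and $\alpha_3(\tau_\mu)=0$ for all $\mu\in R^\perp$.

\emph{$\alpha_3$ is a labeling of pairs.} If $(a,b,\lambda)$ and $(a,b,\lambda')$ are in $D(\boldsymbol B)$, then $\lambda'-\lambda\in R^\perp$ by \eqref{eq:hom}, so $\alpha_3$ takes the same value at both by Lemma~\ref{lem:Lpart}(b). So $\alpha_3(a,b,\lambda)=h(a,b)$ for a function $h$ on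
\[
\Theta=\{(a,b)\in K^2:\ (a,b,\lambda)\in D(\boldsymbol B)\text{ for some }\lambda\}.
\]
As a continuous image of the compact space $D(\boldsymbol B)$, the set $\Theta$ is closed. The map $D(\boldsymbol B)\to \Theta$ is a closed continuous surjection, hence a quotient map, so $h$ is continuous.

For every $a\in K$ we have $(a,a,0)\in D(\boldsymbol B)$. If $(a,b,\lambda),(b,c,\lambda')\in D(\boldsymbol B)$, then $(b,a,-\lambda)$ and $(a,c,\lambda+\lambda')$ satisfy \eqref{eq:hom} and lie in $D(\boldsymbol B)$. So $\Theta$ is an equivalence relation on $K$. Locality on $\{(a,b,\lambda),(b,c,\lambda'),(a,c,\lambda+\lambda')\}$ gives $l\in B_L$ such that the values of $\alpha_3$ there are $\lambda(l)$, $\lambda'(l)$ and $(\lambda+\lambda')(l)$. This is \eqref{eq:cocycle}.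

\emph{Inequivalent points are separated.} Let $(a,b)\in K^2$. We have $(a,b)\in \Theta$ if and only if $f_g(\mathbf v)\mapsto g(b(\mathbf v))-g(a(\mathbf v))$ is a well-defined linear map on $R$, since such a map extends linearly to $B_L$. By \eqref{eq:concat}, applied to differences and linear combinations, this holds if and only if $f_g(\mathbf v)=0$ always implies $g(b(\mathbf v))=g(a(\mathbf v))$. So if $(a,b)\notin \Theta$, there are $g$ and $\mathbf v$ with $f_g(\mathbf v)=0$ and $\gamma(a)\ne\gamma(b)$, where $\gamma(a')=g(a'(\mathbf v))$ for $a'\in K$. For $(a',b',\lambda')\in D(\boldsymbol B)$, \eqref{eq:hom} gives $\gamma(b')-\gamma(a')=\lambda'(0)=0$, so $\gamma$ is constant on $\Theta$-classes.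

\emph{End of the proof.} By Lemma~\ref{lem:cocycle} there is a continuous $\gamma\colon K\to\mathbb Z_q$ with $h(a,b)=\gamma(b)-\gamma(a)$ on $\Theta$. By (T1), $\gamma(a)=g(a(\mathbf v))$ for some $g$ and $\mathbf v$. By \eqref{eq:hom}, $\alpha_3(a,b,\lambda)=g(b(\mathbf v))-g(a(\mathbf v))=\lambda(f_g(\mathbf v))$. So $\alpha$ is evaluation at $f_g(\mathbf v)$.
\end{proof}

This proof shows where full duality is in danger. For a dual space, the relation $\Theta$ automatically has a zero-dimensional quotient, because $\Theta$ is \emph{defined} by equations $\gamma(a)=\gamma(b)$. A proper closed substructure of a dual space may carry an equivalence relation that is merely closed, and that is weaker.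

\section{\texorpdfstring{$\boldsymbol A_{p,q}$}{A} is not fully dualizable}\label{sec:notfull}

\subsection{The gluing relation}
Let $V_0=\bigoplus_{\omega}\mathbb Z_p$ and $K=V_0^*=\mathbb Z_p^\omega$. The topology of $K$ is the product topology. We view elements of $K$ as sequences of digits $0,\dots,p-1$, and write $a|n$ for the word formed by the first $n$ digits of $a$. Let $T$ be the set of pairs $t=(w,d)$, where $w$ is a finite word of digits and $0\le d\le p-2$; put $|t|=|w|$, the length of $w$. For $t=(w,d)\in T$ let
\[
s_t^-=w\,d\,(p{-}1)(p{-}1)(p{-}1)\cdots,\qquad s_t^+=w\,(d{+}1)\,0\,0\,0\cdots.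
\]
Write $a\sim b$ if $a=b$ or $\{a,b\}=\{s_t^-,s_t^+\}$ for some $t\in T$.

\begin{lemma}\label{lem:path}
\begin{enumerate}
\item[\textup{(a)}] The sets $\{s_t^-,s_t^+\}$, $t\in T$, are pairwise disjoint. So $\sim$ is an equivalence relation.
\item[\textup{(b)}] Let $n\ge1$. If $|t|\ge n$, then $s_t^-|n=s_t^+|n$. The map $t\mapsto(s_t^-|n,\,s_t^+|n)$ is a bijection from $\{t\in T:|t|<n\}$ onto the set of pairs $(u,u')$ of words of length $n$ such that $u'$ is the immediate successor of $u$ in the lexicographic order.
\item[\textup{(c)}] $\sim$ is a closed subset of $K\times K$, different from $K\times K$.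
\item[\textup{(d)}] Every continuous $\gamma\colon K\to\mathbb Z_q$ that is constant on $\sim$-classes is constant.
\item[\textup{(e)}] Let $h\colon{\sim}\to\mathbb Z_q$ be continuous with $h(a,a)=0$ and $h(b,a)=-h(a,b)$ whenever $a\sim b$. Then there is a continuous $\gamma\colon K\to\mathbb Z_q$ with $h(a,b)=\gamma(b)-\gamma(a)$ whenever $a\sim b$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sequence $s_t^-$ is eventually $p-1$, and its last digit different from $p-1$, together with the position of this digit and the digits before it, determines $t$. The sequence $s_t^+$ is eventually $0$, and its last nonzero digit, together with the position of this digit and the digits before it, determines $t$. As $p-1\neq0$, no $s_t^-$ is an $s_u^+$.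

(b) The first statement is clear, as both sequences begin with $w$. If $|t|<n$, then $s_t^-|n=w\,d\,(p{-}1)\cdots(p{-}1)$ and $s_t^+|n=w\,(d{+}1)\,0\cdots0$, which is the immediate successor. Conversely, let $u$ be a word of length $n$ that is not the last one. Removing from $u$ its maximal final block of digits $p-1$ we can write $u=w\,d\,(p{-}1)\cdots(p{-}1)$ with $d\le p-2$ in exactly one way. So $u=s_t^-|n$ for exactly one $t$ with $|t|<n$.

(c) Let $\Delta_n$ be the clopen set of pairs $(a,b)$ with $a|n=b|n$. By (b) only pairs from the finitely many $\{s_t^-,s_t^+\}$ with $|t|<n$ lie in ${\sim}\setminus\Delta_n$. So this set is finite. If $a\not\sim b$, then $a\ne b$, so $(a,b)\notin\Delta_n$ for some $n\ge1$. The open complement of $\Delta_n$ contains only finitely many elements of $\sim$, so $(a,b)$ has a neighborhood disjoint from $\sim$. The class of $000\cdots$ is a singleton, so $\sim$ is not $K\times K$.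

(d) By (T1), $\gamma$ depends only on finitely many digits, say $\gamma(a)=\bar\gamma(a|n)$ with $n\ge1$. If $u'$ is the immediate successor of $u$, choose $t$ as in (b). Then $\bar\gamma(u)=\gamma(s_t^-)=\gamma(s_t^+)=\bar\gamma(u')$. Hence $\bar\gamma$ is constant.

(e) The set $\{(a,b)\in{\sim}:h(a,b)\ne0\}$ is compact and disjoint from the diagonal, which is the intersection of the decreasing sequence of clopen sets $\Delta_n$. So there is $n\ge1$ with $h=0$ on ${\sim}\cap\Delta_n$. Put $c_t=h(s_t^-,s_t^+)$. Define $\bar\gamma$ on the words of length $n$, going through them in lexicographic order: $\bar\gamma(0\cdots0)=0$, and $\bar\gamma(u')=\bar\gamma(u)+c_t$ if $u'$ is the immediate successor of $u$ and $t$ corresponds to $(u,u')$ in (b). Let $\gamma(a)=\bar\gamma(a|n)$, a continuous function. If $|t|<n$, then $\gamma(s_t^+)-\gamma(s_t^-)=c_t$ by construction. If $|t|\ge n$, then $\gamma(s_t^+)-\gamma(s_t^-)=0=c_t$ by (b) and the choice of $n$. As $h(b,a)=-h(a,b)$ and $h(a,a)=0$, this proves (e).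
\end{proof}

\begin{remark}
Part (d) reflects the connectedness of the quotient: the map $\rho(a)=\sum_{i\ge0}a_ip^{-i-1}$ is a continuous surjection from $K$ onto $[0,1]$ whose fibers are the $\sim$-classes. Indeed, if $a_i=b_i$ for $i<k$ and $a_k<b_k$, then $\rho(b)-\rho(a)\ge p^{-k-1}-\sum_{i>k}(p-1)p^{-i-1}=0$, with equality if and only if $b_k=a_k+1$ and $a_i=p-1$, $b_i=0$ for all $i>k$. Part (e) reflects the absence of cycles. If we also glue $000\cdots$ to $(p{-}1)(p{-}1)\cdots$, so that the quotient becomes a circle, then (d) still holds but (e) fails: the labeling with values $1$ and $-1$ on this additional pair, in its two directions, and $0$ elsewhere is continuous, because the pair is isolated in the enlarged relation, but by (d) it has no potential $\gamma$. This also shows that the separation hypothesis in Lemma~\ref{lem:cocycle} cannot be dropped.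
\end{remark}

\subsection{The algebra and the structure}
Let $B\subseteq A^{K\times K}$ consist of the functions
\[
\beta_{v,\gamma}\colon(a,b)\mapsto\bigl(a(v),\ b(v),\ \gamma(b)-\gamma(a)\bigr),\qquad v\in V_0,\ \gamma\colon K\to\mathbb Z_q\text{ continuous}.
\]
This is a subalgebra $\boldsymbol B\le\boldsymbol A^{K\times K}$: it is closed under $+$; $e(\beta_{v,\gamma})=\beta_{v,0}$; and $f_g(\beta_{v_1,\gamma_1},\dots,\beta_{v_n,\gamma_n})=\beta_{0,\gamma}$ with $\gamma(a)=g(a(v_1),\dots,a(v_n))$. Write $v$ for $\beta_{v,0}$ and $[\gamma]$ for $\beta_{0,\gamma}$, so that $B_V=V_0$ and $B_L$ is the set of all $[\gamma]$. We have $[\gamma]=0$ if and only if $\gamma$ is constant.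

For $(a,b)\in K^2$ let $y_{a,b}\in D(\boldsymbol B)$ be evaluation at the coordinate $(a,b)$. By (T1) every $[\gamma]$ equals some $f_g(\mathbf v)$. So in a homomorphism $(a,b,\lambda)$ the component $\lambda$ is determined by $(a,b)$ through \eqref{eq:hom}, namely $\lambda([\gamma])=\gamma(b)-\gamma(a)$, and the homomorphism is $y_{a,b}$. Hence $D(\boldsymbol B)=\{y_{a,b}:(a,b)\in K^2\}$. The map $(a,b)\mapsto y_{a,b}$ is a continuous bijection from a compact space to a Hausdorff space, thus a homeomorphism. Put
\[
X=\{y_{a,b}:a\sim b\}.
\]

\begin{proposition}\label{prop:notfull}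
The set $X$ satisfies the hypotheses of Lemma~\textup{\ref{lem:obstruction}}. Hence $\boldsymbol A_{p,q}$ is not fully dualizable.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:path}(c), $X$ is a nonempty closed proper subset of $D(\boldsymbol B)$.

\emph{$X$ is hom-closed.} Here we use only that $\sim$ is an equivalence relation. Let $F=\{y_{a_i,b_i}\}\subseteq X$ be finite and nonempty, let $\bigcap_{x\in F}\ker x\subseteq\ker y_{a,b}$, and suppose $a\not\sim b$. Let $P$ be the finite set of all the points $a,b,a_i,b_i$. By (T3) there is a continuous $\gamma\colon K\to\mathbb Z_q$ that on $P$ takes the value $1$ at the points equivalent to $b$ and $0$ at the others. As $a_i\sim b_i$, we have $\gamma(a_i)=\gamma(b_i)$, so $x([\gamma])=0$ for all $x\in F$. But $y_{a,b}([\gamma])=(0,0,\gamma(b)-\gamma(a))=(0,0,1)\neq0$, a contradiction.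

\emph{$X$ separates $B$.} Suppose $x(\beta_{v,\gamma})=0$ for all $x\in X$. The points $y_{a,a}$ give $a(v)=0$ for all $a\in K$, so $v=0$. Moreover $\gamma(a)=\gamma(b)$ whenever $a\sim b$, so $\gamma$ is constant by Lemma~\ref{lem:path}(d). Thus $\beta_{v,\gamma}=0$.

\emph{Continuous local maps $\alpha\colon X\to A$ are evaluations.} The set $X$ contains all $\delta_a=y_{a,a}$. By Lemma~\ref{lem:Vpart} there is $v_0\in V_0$ with $\alpha_1(y_{a,b})=a(v_0)$ and $\alpha_2(y_{a,b})=b(v_0)$ whenever $a\sim b$. Let $h(a,b)=\alpha_3(y_{a,b})$ for $a\sim b$; this is continuous. Locality on $\{y_{a,a}\}$ gives $h(a,a)=0$, since the third coordinate of any element of $B$ at $(a,a)$ is $0$. Locality on $\{y_{a,b},y_{b,a}\}$ gives $h(b,a)=-h(a,b)$. By Lemma~\ref{lem:path}(e) there is a continuous $\gamma$ with $h(a,b)=\gamma(b)-\gamma(a)$ whenever $a\sim b$. So $\alpha$ is evaluation at $v_0+[\gamma]$.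
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:main}}]
Combine Propositions~\ref{prop:nilp}, \ref{prop:finite}, \ref{prop:dual} and~\ref{prop:notfull}. A strongly dualizable algebra is fully dualizable by definition, so $\boldsymbol A_{p,q}$ is not strongly dualizable.
\end{proof}

\section{\texorpdfstring{$\boldsymbol S_{p,q}$}{S} is strongly dualizable}\label{sec:strong}

In this section $\boldsymbol A=\boldsymbol S_{p,q}$. Let $\mathbb A_\Omega$ be its largest alter ego, which consists of all compatible finitary total operations (including the nullary operation $0$, since $\{0\}$ is a subalgebra), all compatible partial operations and all compatible relations.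

\begin{proposition}\label{prop:Sdual}
$(A;R_3,\mathcal T)$ dualizes $\boldsymbol S_{p,q}$, where $R_3$ is the set of all subalgebras of $\boldsymbol S_{p,q}^3$. Hence so does $\mathbb A_\Omega$.
\end{proposition}

\begin{proof}
Let $\boldsymbol B\in\mathsf{ISP}(\boldsymbol A)$, $K=B_V^*$, and let $\alpha\colon D(\boldsymbol B)\to A$ be continuous and local. For $b\in K$ the triple $(0,b,0)$ lies in $D(\boldsymbol B)$: in \eqref{eq:hom} we need $0=g(0,\dots,0)$, and this is why $g$ is required to vanish at $0$. By locality on $\{(0,b,0),(0,b',0),(0,b+b',0)\}$ and (T2), $\alpha_2(0,b,0)=b(v_0)$ for some $v_0\in B_V$ and all $b\in K$. For $x=(a,b,\lambda)\in D(\boldsymbol B)$, locality on $\{x,(0,a,0),(0,b,0)\}$ gives $v\in B_V$ with $\alpha_1(x)=a(v)=a(v_0)$ and $\alpha_2(x)=b(v)=b(v_0)$. With $l_0$ from Lemma~\ref{lem:Lpart}(a), subtract evaluation at $v_0+l_0$; so we may assume $\alpha_1=\alpha_2=0$ and $\alpha_3(\tau_\mu)=0$ for $\mu\in R^\perp$.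

If $(a,b,\lambda)$ and $(a,b',\lambda')$ are in $D(\boldsymbol B)$, then $\lambda'-\lambda\in R^\perp$ by \eqref{eq:hom}, because the right-hand side depends only on $a$. By Lemma~\ref{lem:Lpart}(b), $\alpha_3$ has the same value at both points. So $\alpha_3(a,b,\lambda)=h(a)$ for a function $h$ on the closed set $\{a\in K:(a,b,\lambda)\in D(\boldsymbol B)\text{ for some }b,\lambda\}$. As in the proof of Proposition~\ref{prop:dual}, $h$ is continuous, because the projection from the compact space $D(\boldsymbol B)$ onto this set is a quotient map. The set contains $0$, and $h(0)=0$ by locality at the zero homomorphism. By (T3) and (T1), $h(a)=g(a(\mathbf v))$ on this set for some $g$ with $g(0,\dots,0)=0$. By \eqref{eq:hom}, $\alpha$ is evaluation at $s_g(\mathbf v)$. Lemma~\ref{lem:local} gives the first claim.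

Enlarging the structure can only shrink $ED(\boldsymbol B)$, which always contains the evaluations. So $\mathbb A_\Omega$ also dualizes $\boldsymbol A$.
\end{proof}

The next lemma is a counterpart to Lemma~\ref{lem:obstruction}: since $\mathbb A_\Omega$ has all compatible partial operations, its closed substructures give rise to hom-closed sets, and if these are never proper, then every closed substructure is a dual space.

\begin{lemma}\label{lem:strong}
Suppose that for every $\boldsymbol B\in\mathsf{ISP}(\boldsymbol A)$ the only nonempty closed hom-closed subset of $D(\boldsymbol B)$ that separates $B$ is $D(\boldsymbol B)$. Then $\mathbb A_\Omega$ strongly dualizes $\boldsymbol A$.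
\end{lemma}

\begin{proof}
Up to isomorphism, every embedding of closed substructures in $\mathcal X$ is an inclusion $X\subseteq Z$, where $Z$ is a closed substructure of $\mathbb A_\Omega^S$, $S\neq\varnothing$, and $X$ is a closed substructure of $Z$. Here $X$ is nonempty because of the constant $0$. Let
\[
\boldsymbol B=\{\alpha|_X:\alpha\in E(Z)\}\le\boldsymbol A^X,\qquad \theta\colon X\to D(\boldsymbol B),\quad\theta(x)(\beta)=\beta(x).
\]
As $\theta$ is continuous and $X$ is compact, $\theta(X)$ is closed. It separates $B$, since a nonzero $\beta\in B$ is nonzero at some $x\in X$.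

\emph{$\theta(X)$ is hom-closed.} Let $x_1,\dots,x_k\in X$, $k\ge1$, and $y\in D(\boldsymbol B)$ with $\bigcap\ker\theta(x_i)\subseteq\ker y$. Then
\[
h(\beta(x_1),\dots,\beta(x_k)):=y(\beta)\qquad(\beta\in B)
\]
is a well-defined compatible (total or partial) operation, so it belongs to $\mathbb A_\Omega$. For $s\in S$ the restriction to $X$ of the coordinate projection $\rho_s\colon Z\to\mathbb A_\Omega$ belongs to $B$. So $(x_1,\dots,x_k)$ lies coordinatewise in $\operatorname{dom}h$, and $w=h(x_1,\dots,x_k)\in X$. Each $\beta\in B$ is the restriction of a morphism, hence $\beta(w)=h(\beta(x_1),\dots,\beta(x_k))=y(\beta)$. That is, $\theta(w)=y$.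

\emph{$\theta$ is an isomorphism onto $D(\boldsymbol B)$.} By hypothesis $\theta(X)=D(\boldsymbol B)$. The map $\theta$ preserves the structure because each $\beta\in B$ does. It is injective and reflects relations and domains of partial operations because all $\rho_s|_X$ are in $B$. Being a continuous bijection between compact Hausdorff spaces, it is a homeomorphism.

\emph{Conclusion.} By Proposition~\ref{prop:Sdual}, $\mathbb A_\Omega$ dualizes $\boldsymbol A$. For $X=Z$ we have $\boldsymbol B=E(Z)$ and $\theta=\varepsilon_Z$, so the duality is full. For general $X\subseteq Z$ let $\alpha\colon X\to\mathbb A_\Omega$ be a morphism. The morphism $\alpha\circ\theta^{-1}\colon D(\boldsymbol B)\to\mathbb A_\Omega$ is evaluation at some $\beta=\alpha'|_X$ with $\alpha'\in E(Z)$. So $\alpha(x)=\theta(x)(\beta)=\alpha'(x)$ for $x\in X$, that is, $\alpha'$ extends $\alpha$. Hence $\mathbb A_\Omega$ is injective in $\mathcal X$.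
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:strong}}]
Nilpotence and the unary operations are covered by Propositions~\ref{prop:nilp} and~\ref{prop:finite}, and the properties of $f$ by Theorem~\ref{thm:main}. For strong dualizability we verify the hypothesis of Lemma~\ref{lem:strong}. Let $X\subseteq D(\boldsymbol B)$ be nonempty, closed, hom-closed and separating; put $K=B_V^*$. Then $0\in X$. We use repeatedly that, by hom-closedness, a triple in $D(\boldsymbol B)$ belongs to $X$ if its value at every $\beta$ is determined by the values at $\beta$ of finitely many elements of $X$.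

\emph{Step 1: $(0,b,0)\in X$ for all $b\in K$.} If $(a,b,\lambda)\in X$, then $(0,a,0)\in X$ and $(0,b,0)\in X$. Put $\Psi=\{b\in K:(0,b,0)\in X\}$. It contains $0$ and is closed in $K$ and closed under sums, so it is a closed subgroup. If $0\neq v\in B_V$, then some $(a,b,\lambda)\in X$ has $a(v)\ne0$ or $b(v)\neq0$, and $a,b\in\Psi$. So $\Psi=K$ by (T4).

\emph{Step 2: $\tau_\mu\in X$ for all $\mu\in R^\perp$.} Let $M=\{\mu\in R^\perp:\tau_\mu\in X\}$, a closed subgroup of $R^\perp=(B_L/R)^*$. By (T4) it suffices to show that an element $l\in B_L$ with $\mu(l)=0$ for all $\mu\in M$ lies in $R$. Let $(a,b,\lambda),(a,b',\lambda')\in X$. Then $\lambda'-\lambda\in R^\perp$ by \eqref{eq:hom}, and $\tau_{\lambda'-\lambda}\in X$. So $\lambda'-\lambda\in M$ and $\lambda(l)=\lambda'(l)$. Hence $\lambda(l)=h(a)$ for all $(a,b,\lambda)\in X$, where $h$ is a function on the closed set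
\[
K_X=\{a\in K:(a,b,\lambda)\in X\text{ for some }b,\lambda\}.
\]
It is continuous, because the projection from the compact space $X$ onto $K_X$ is a quotient map. As $0\in X$, we have $0\in K_X$ and $h(0)=0$. By (T3) and (T1), $h(a)=g(a(\mathbf v))$ on $K_X$ for some $g$ with $g(0,\dots,0)=0$. By \eqref{eq:hom}, $l$ and $s_g(\mathbf v)$ have the same image under every element of $X$. As $X$ separates $B$, we get $l=s_g(\mathbf v)\in R$.

\emph{Step 3: $X=D(\boldsymbol B)$.} Let $y=(a,b,\lambda)\in D(\boldsymbol B)$. First, $a\in K_X$. Otherwise, as $K_X$ is closed, (T3) gives a continuous $\gamma\colon K\to\mathbb Z_q$ with $\gamma=0$ on $K_X$ and $\gamma(a)=1$. As $0\in K_X$, (T1) gives $\gamma(a')=g(a'(\mathbf v))$ for all $a'\in K$ with $g(0,\dots,0)=0$. By \eqref{eq:hom}, $s_g(\mathbf v)$ is mapped to $0$ by every element of $X$, so $s_g(\mathbf v)=0$, and $1=\gamma(a)=\lambda(s_g(\mathbf v))=0$, a contradiction. This is the place where closed subsets of $K$, unlike closed equivalence relations, are determined by continuous functions to $\mathbb Z_q$.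

So there is $x=(a,b',\lambda')\in X$. Then $\lambda-\lambda'\in R^\perp$ by \eqref{eq:hom}, and
\[
y=x+(0,b-b',0)+\tau_{\lambda-\lambda'}
\]
with all three summands in $X$ by Steps 1 and 2. Hence $y\in X$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{BGS} Wolfram Bentz, Pierre Gillibert, Lu\'is Sequeira, \emph{Finite Abelian algebras are fully dualizable}, arXiv:1503.03981 (2015).
\end{thebibliography}
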